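\title{Morava $K$-theory acyclic spaces without fixed points}

\begin{abstract}
It is known that a finite abelian $p$-group of rank $r$ acting on a finite dimensional $K(n)_*$-acyclic complex has a fixed point when $n\ge r$. We show that this bound is sharp: for every prime $p$ and every $r\ge1$ there is a finite dimensional $C_p^r$-CW complex without fixed points that is $K(m)_*$-acyclic for all $m\le r-1$. We then determine, for every finite abelian $p$-group, which sets of subgroups can have fixed points on a finite dimensional $K(n)_*$-acyclic complex. The construction applies a Schur idempotent to a smash power of the dual of a lens space, uses the resulting spectrum to factor an Euler class through an acyclic object, and realizes the stable data by a space with an equivariant Freudenthal theorem.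
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$, and let $K(n)_*$ be the $n$th Morava $K$-theory at $p$. Thus $K(0)_*$ is rational homology. For $n\ge1$ the coefficient ring is the graded field $\mathbb F_p[v_n^{\pm1}]$ with $|v_n|=2(p^n-1)$, and $K(1)_*$ is a summand of complex $K$-theory with mod $p$ coefficients. A space $X$ is \emph{$K(n)_*$-acyclic} if it is nonempty and $\widetilde K(n)_*(X)=0$; the same convention applies to other homology theories.

Let $G$ be a finite group. A \emph{$G$-CW complex} is built by attaching cells $G/H\times D^m$ in order of increasing dimension $m$. It is \emph{finite dimensional} if $m$ is bounded and \emph{finite} if there are finitely many cells. We write $X^H$ for the fixed points of a subgroup $H$. The \emph{rank} of a finite abelian $p$-group $G$ is $\dim_{\mathbb F_p}G/pG$, and $C_p^r$ is the elementary abelian $p$-group of rank $r$.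

An acyclic space is one that a homology theory cannot tell from a point, and one may ask whether this forces a group action on it to have a fixed point. For Morava $K$-theory the following theorem is known.

\begin{theorem}\label{thm:known}
Let $G$ be a finite abelian $p$-group of rank $r$, and let $X$ be a finite dimensional $G$-CW complex. If $X$ is $K(n)_*$-acyclic with $n\ge r$, then $X^G\ne\emptyset$.
\end{theorem}

Finite dimensionality cannot be dropped: if $V\neq0$ is a representation with $V^G=0$, the unit sphere in $V\oplus V\oplus\cdots$ is contractible and has no fixed point. The role of the bound $n\ge r$ is less visible, and it is the subject of the following question from the paper of Balderrama and Kuhn \cite{BK}.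

\medskip
\noindent\textbf{Question.} \emph{For all $r\ge1$, is there a finite dimensional $C_p^r$-CW complex $X$ that is $K(r-1)_*$-acyclic and has $X^{C_p^r}=\emptyset$?}
\medskip

The answer is yes, for every $r\ge1$ and every prime $p$.

\begin{theorem}\label{thm:main}
Let $A=C_p^r$ with $r\ge1$. There is a nonempty finite dimensional $A$-CW complex $X$ with $X^A=\emptyset$ and $X^L\ne\emptyset$ for every proper subgroup $L<A$, such that $\widetilde K(m)_*(X)=0$ for all $0\le m\le r-1$ and $\widetilde H_*(X;\mathbb Z[1/p])=0$. In particular, $X$ is $K(r-1)_*$-acyclic without fixed points.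
\end{theorem}

From these spaces one obtains every pattern of fixed points that Theorem~\ref{thm:known} allows.

\begin{theorem}\label{thm:families}
Let $G$ be a finite abelian $p$-group, $n\ge0$, and $\mathcal F$ a set of subgroups of $G$ closed under passing to subgroups. There is a nonempty finite dimensional $K(n)_*$-acyclic $G$-CW complex $X$ with $\{H: X^H\ne\emptyset\}=\mathcal F$ if and only if $\mathcal F$ contains every subgroup of rank $\le n$. In the ``if'' direction, $X$ can be chosen $K(m)_*$-acyclic for all $m\le n$ and $H_*(-;\mathbb Z[1/p])$-acyclic. In particular, an example without $G$-fixed points exists if and only if $n<\operatorname{rank}G$.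
\end{theorem}

Any answer to the question is tightly constrained. By Theorem~\ref{thm:known}, it is not $K(m)_*$-acyclic for any $m\ge r$, and every proper subgroup $L<C_p^r$, having rank $\le r-1$, must fix a point. In particular one cannot pull an example for $C_p^{r-1}$ back along a surjection $C_p^r\to C_p^{r-1}$. Moreover the example cannot be finite. If $X$ is a finite $A$-CW complex with $X^A=\emptyset$, its cells come in orbits $A/H$ with $H$ proper, so $p$ divides $\chi(X)$. On the other hand, the difference of the ranks over $K(n)_*$ of the even and odd parts of $\widetilde K(n)_*(X)$ is additive in cofiber sequences and equals $(-1)^m$ on $S^m$, so it equals $\chi(X)-1$; an acyclic finite complex has $\chi(X)=1$.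

The threshold $n<r$ comes from a count. At height $n$, the cohomology of the classifying space of the group $\mu_p$ of $p$th roots of unity has rank $p^n$, while $C_p^r$ has $p^r$ characters with values in $\mu_p$. These characters index the components of the fixed set of an action of $C_p^r$ on a lens space. So when $n<r$ there is a finite complex whose fixed set is larger than the whole space looks at height $n$. The proof amplifies this inequality until the whole space becomes invisible while the fixed set survives.

\section{The case $r=1$ and the plan of the proof}\label{sec:plan}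

\subsection*{A rationally acyclic free $C_p$-complex}
Let $R=\mathbb Z[C_p]$, and let $N\in R$ be the sum of the group elements, so that $N^2=pN$. We start from the circle $X_0=S^1$ with $C_p$ acting freely by rotations, and try to kill $H_1(X_0)=\mathbb Z$ by attaching free cells. One free $2$-cell $C_p\times D^2$ kills $H_1$ but creates $H_2$ of rank $p-1$, and by the Euler characteristic no finite number of further cells will finish the job. Infinitely many cells in two dimensions do.

For each $i\ge0$ attach $C_p\times D^2$ to $X_0$ along $(h,z)\mapsto hz$. The result $X_1$ is simply connected, and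
\[
H_2(X_1)=\ker\Big(\epsilon\colon\bigoplus_{i\ge0}Rx_i\to H_1(S^1)=\mathbb Z\Big),\qquad \epsilon(hx_i)=1\quad(h\in C_p).
\]
The class $px_i-Nx_{i+1}$ lies in this kernel, so by the Hurewicz theorem it is carried by a map $f_i\colon S^2\to X_1$. Attach $C_p\times D^3$ along $(h,z)\mapsto hf_i(z)$ for each $i\geq0$. The resulting free $3$-dimensional $C_p$-complex $X$ has, as its reduced homology, the homology of
\begin{equation}\label{eq:toy}
0\to\bigoplus_{i\ge0}Ry_i\xrightarrow{\ \Psi\ }\bigoplus_{i\ge0}Rx_i\xrightarrow{\ \epsilon\ }\mathbb Z\to0,\qquad \Psi(y_i)=px_i-Nx_{i+1}.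
\end{equation}
Invert $p$ and split \eqref{eq:toy} with the central idempotent $N/p$. On the image of $1-N/p$ the element $N$ acts as $0$ and the last term vanishes, so $\Psi(y_i)=px_i$ is an isomorphism. On the image of $N/p$, which is $\mathbb Z[1/p]$, the element $N$ acts as $p$, so $\Psi(y_i)=p(x_i-x_{i+1})$ is injective and $\epsilon$ identifies its cokernel with $\mathbb Z[1/p]$. Hence $\widetilde H_*(X;\mathbb Z[1/p])=0$, and $X$ satisfies Theorem~\ref{thm:main} for $r=1$.

The mechanism is this. After inverting $p$, the augmentation $R\to\mathbb Z$ has the section $1\mapsto N/p$, so $\mathbb Z[1/p]$ is the colimit of $R[1/p]$ along the idempotent $N/p$. The map $\Psi$ presents this colimit with denominators cleared, and the circle provides room to realize $\Psi$ by attaching maps. For $r\ge2$ the theory $K(r-1)_*$ has characteristic $p$, and we need a substitute for $N/p$.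

\subsection*{A necessary condition}
From now until Section~\ref{sec:families}, $A=C_p^r$ and $n=r-1$. Let $\rho=\mathbb C[A]$ be the regular representation and $\bar\rho$ the complement of its trivial summand. Since $\rho^L\cong\mathbb C[A/L]$,
\begin{equation}\label{eq:dims}
\dim_{\mathbb R}\bar\rho^L=2\,(p^r/|L|-1),\qquad\text{in particular } \bar\rho^A=0.
\end{equation}
For a real orthogonal representation $V$, let $S(V)\subset D(V)$ be the unit sphere and disk and $S^V$ the one-point compactification. For an unbased $A$-space $X$ let $X^\diamond$ be the mapping cone of the based map $X_+\to S^0$ that sends $X$ to the non-basepoint. This is the unreduced suspension of $X$, and it comes with an inclusion $S^0\to X^\diamond$ of the two poles. For $X=S(V)$ we get $S(V)^\diamond\cong S^V$, and when $V^A=0$ the inclusion $a_V\colon S^0\to S^V$ of $\{0,\infty\}$ is called the \emph{Euler class} of $V$.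

Suppose that $X$ answers the question and has dimension $d$. Put $V=l\bar\rho$ with $2l>d$. An $A$-map on a cell $A/L\times D^m$ with values in $S(V)$ is a map $D^m\to S(V^L)$. All cells of $X$ have $L$ proper, and then $S(V^L)$ is a sphere of dimension $\ge 2l-1\ge d$ by \eqref{eq:dims}. So there is no obstruction to building an $A$-map $X\to S(V)$ cell by cell, and the Euler class factors as
\[
a_V\colon S^0\to X^\diamond\to S(V)^\diamond=S^V
\]
through a $K(n)_*$-acyclic space. The proof reverses this observation.

\subsection*{Plan} The fixed points of $a_V$ are the identity of $S^0$. So we first look for an $A$-spectrum $Z$ that is acyclic while its fixed points contain a sphere as a retract (Section~\ref{sec:Z}). Then some Euler class factors through a suspension of $Z$. This makes the projection $S(V)_+\to S^0$ split up to homology isomorphism, and a telescope modeled on \eqref{eq:toy} produces a spectrum $Q$ with cells $A/H$, $H$ proper, in a bounded range of dimensions, and a homology isomorphism from $Q$ to the sphere spectrum (Section~\ref{sec:model}). Finally, the cells of $Q$ are attached unstably to a large sphere $S(V)$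 (Section~\ref{sec:realize}). Section~\ref{sec:families} deduces Theorem~\ref{thm:families}.

\section{Equivariant spectra and bounded cellularity}\label{sec:background}

\subsection*{Equivariant spectra}
Let $\mathrm{Sp}_A$ be the stable symmetric monoidal $\infty$-category of genuine $A$-spectra, with unit $S$ and smash product $\wedge$, which preserves colimits in each variable. We write $[T,T']^A$ for the group of homotopy classes of maps, $\operatorname{cof}$ and $\operatorname{fib}$ for cofibers and fibers, and we usually omit $\Sigma^\infty$. We use the following standard facts; they hold equally for every subgroup $H$ of $A$.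

\begin{itemize}
\item[(E1)] The functor $\Sigma^\infty$ on based $A$-spaces is symmetric monoidal and preserves cofiber sequences and wedges, and the spheres $S^V$ are invertible. For a finite based $A$-CW complex $T$ and a based $A$-CW complex $X$, the group $[\Sigma^\infty T,\Sigma^\infty X]^A$ is the colimit over representations $R$ of the sets $[\Sigma^RT,\Sigma^RX]^A_*$ of based $A$-homotopy classes, where $\Sigma^R=S^R\wedge-$.
\item[(E2)] Restriction to $H\le A$ is symmetric monoidal and preserves colimits. Its left adjoint $A_+\wedge_H-$ satisfies $A_+\wedge_H(T|_H\wedge T')\simeq T\wedge(A_+\wedge_HT')$ and $A_+\wedge_HS=(A/H)_+$. The \emph{underlying spectrum} is the restriction to the trivial group.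
\item[(E3)] The spectra $(A/H)_+$ are compact, generate $\mathrm{Sp}_A$, and are self-dual. A \emph{finite $A$-cell spectrum} is built from $0$ by finitely many cofiber sequences that attach cells $\Sigma^c(A/H)_+$, with $H\le A$ and $c\in\mathbb Z$. Such spectra are compact and dualizable, and their duals and smash products are again finite $A$-cell spectra.
\item[(E4)] The geometric fixed point functor $\Phi^A\colon\mathrm{Sp}_A\to\mathrm{Sp}$ is symmetric monoidal, preserves colimits, and satisfies $\Phi^A\Sigma^\infty X=\Sigma^\infty X^A$. Like every symmetric monoidal functor, it preserves duals of dualizable objects.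
\item[(E5)] The localizations $T_{(p)}$, $T[1/p]$, $T_{\mathbb Q}$ are the homotopy colimits of sequences $T\to T\to\cdots$ of multiplications by suitable integers; they are the smash products of $T$ with the corresponding localizations of $S$.
\end{itemize}
For $V^A=0$ the definition of $S(V)^\diamond$ gives a cofiber sequence $S(V)_+\to S\xrightarrow{a_V}S^V$.

\subsection*{Telescopes and idempotents}
The homotopy colimit of $T\xrightarrow{f_0}T\xrightarrow{f_1}\cdots$ is the cofiber of the self-map of $\bigoplus_{i\ge0}T$ given on the $i$th summand by $\mathrm{in}_i-\mathrm{in}_{i+1}f_i$. When all $f_i=f$ we call it $\operatorname{tel}(f)$. Functors that preserve colimits preserve telescopes, and $[F,\operatorname{tel}(f)]=\operatorname{colim}\,[F,T]$ for compact $F$.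

Let $f$ be idempotent up to homotopy. Then $[F,\operatorname{tel}(f)]$ is the image of $f_*$, so the canonical map $(\pi,\pi')\colon T\to\operatorname{tel}(f)\oplus\operatorname{tel}(1-f)$ is an equivalence. Let $\iota\colon\operatorname{tel}(f)\to T$ be the restriction of its inverse, so $\pi\iota=1$ and $\pi'\iota=0$. The canonical maps from the first two stages of a telescope are related by $\pi=\pi_1f$ and $\pi'=\pi_1'(1-f)$, so $\pi f=\pi$ and $\pi'f=0$; hence $f$ and $\iota\pi$ have the same composite with $(\pi,\pi')$, and $\iota\pi=f$. We call $\operatorname{tel}(f)$ the \emph{image} of $f$ and also write it $fT$. If $J\xrightarrow{u}T\xrightarrow{v}J$ compose to the identity, then $J$ is the image of $f=uv$, because $\pi u$ and $v\iota$ are mutually inverse.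

\subsection*{Bounded cellularity}
The stable shadow of ``finite dimensional without fixed points'' is the following class.

\begin{definition}
Let $\mathcal B$ be the class of $A$-spectra $Q$ with a finite filtration $0=Q_0\to Q_1\to\dots\to Q_d=Q$ whose \emph{layers} $\operatorname{cof}(Q_{i-1}\to Q_i)$ are arbitrary wedges of cells $\Sigma^c(A/H)_+$, with $H$ proper and $c$ in a bounded range.
\end{definition}

For example, $X_+\in\mathcal B$ when $X$ is a finite dimensional $A$-CW complex with $X^A=\emptyset$. The sphere $S$ is not in $\mathcal B$, since $\Phi^A$ kills every cell $(A/H)_+$ with $H$ proper.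

\begin{lemma}\label{lem:B}
\begin{enumerate}
\item[(a)] $\mathcal B$ is closed under shifts, cofibers, fibers, extensions and finite sums.
\item[(b)] $\mathcal B$ is closed under countable sums of copies of one object, homotopy colimits of sequences of self-maps of one object, retracts, and the localizations in \emph{(E5)}.
\item[(c)] If $Q\in\mathcal B$ and $F$ is a finite $A$-cell spectrum, then $F\wedge Q\in\mathcal B$.
\item[(d)] If $Q\in\mathcal B$ and $T$ restricts to $0$ on every proper subgroup, then $[Q,T]^A=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Shifts shift the filtration. Given $Q'\to Q$ in $\mathcal B$ with filtrations of lengths $d'$ and $d$, filter the cofiber by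
\[
Q_1\to\dots\to Q_d=Q\to\operatorname{cof}(Q'_1\to Q)\to\dots\to\operatorname{cof}(Q'_{d'}\to Q).
\]
The new layers are the suspensions of the layers of $Q'$. A fiber is a shifted cofiber, an extension of $Q''$ by $Q'$ is the cofiber of a map $\Sigma^{-1}Q''\to Q'$, and a finite sum is an iterated extension.

(b) The sum of copies of one filtration has the same length and the same range of dimensions. A homotopy colimit of self-maps of $Q$ is a cofiber of a map $\bigoplus_iQ\to\bigoplus_iQ$. Retracts are telescopes of idempotents, and localizations are homotopy colimits of self-maps.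

(c) By (a) and induction on the cells of $F$, we may take $F=(A/K)_+$. Smashing the filtration of $Q$ with $F$ replaces $(A/H)_+$ by $(A/K\times A/H)_+$, which is a finite wedge of copies of $(A/(K\cap H))_+$ because $A$ is abelian, and $K\cap H$ is proper.

(d) By (E2), $[\Sigma^c(A/H)_+,T]^A=[S^c,T|_H]^H=0$ for all $c$ and all proper $H$. Induct along the filtration of $Q$.
\end{proof}

\subsection*{Lubin--Tate theory}
We need a homology theory that detects $K(0),\dots,K(n)$ and is commutative enough for symmetric groups to act on tensor powers of its modules. For $n\ge1$ let $E=E_n$ be Lubin--Tate theory. It is a $p$-local $E_\infty$-ring spectrum with $E_*=E_0[u^{\pm1}]$, $|u|=2$, where $E_0$ is a torsion free complete local ring; it is complex oriented, and modulo the maximal ideal the $p$-series $[p](x)=px+\cdots$ of its formal group law is a unit times $x^{p^n}$. For $n=0$ let $E=H\mathbb Q[u^{\pm1}]$ with $|u|=2$. We use the equality of Bousfield classes $\langle E_n\rangle=\langle K(0)\vee\dots\vee K(n)\rangle$ (Ravenel; Hovey--Strickland), which says that a spectrum $T$ has $E_n\wedge T=0$ if and only if $K(m)\wedge T=0$ for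 all $m\le n$. An $A$-spectrum is called \emph{$E$-acyclic} if its underlying spectrum $T$ has $E\wedge T=0$, and $E_*$ of an $A$-spectrum means $E_*$ of its underlying spectrum.

\section{An acyclic spectrum whose fixed points contain a sphere}\label{sec:Z}

\begin{proposition}\label{prop:Z}
There is an $A$-spectrum $Z$ such that
\begin{enumerate}
\item[(i)] $Z$ is a retract of $F_{(p)}$ for a finite $A$-cell spectrum $F$;
\item[(ii)] $Z$ is $E$-acyclic;
\item[(iii)] there are maps $i\colon S_{(p)}\to\Phi^AZ$ and $q\colon\Phi^AZ\to S_{(p)}$ with $qi=1$.
\end{enumerate}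
\end{proposition}

Put $a=p^n=p^{r-1}$ and $b=p^r$. The only property of these numbers that matters is $a+1\le b$.

\subsection*{The lens space}
The projective space of $\rho$ has $b$ isolated fixed points, but its $E$-cohomology also has rank $b$. Dividing $S(\rho)$ by $\mu_p\subset S^1$ instead of $S^1$ keeps the number of fixed components and lowers the size at height $n$. Let
\[
U=S(\rho)/\mu_p,
\]
with $\mu_p$ acting by scalars. This is a closed smooth $A$-manifold, hence a finite $A$-CW complex. Let $U^\vee\in\mathrm{Sp}_A$ be the dual of $U_+$.

A point $[v]\in U$ is fixed if and only if $gv=\chi(g)v$ with $\chi(g)\in\mu_p$ for all $g\in A$, that is, if and only if $v$ is an eigenvector for a character $\chi\colon A\to\mu_p$. Since $A$ has exponent $p$, all $b$ characters of $A$ take values in $\mu_p$, and each has a one-dimensional eigenspace in $\rho$. So $U^A$ is a disjoint union of $b$ circles $S^1/\mu_p$, and by (E4)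
\begin{equation}\label{eq:fixedU}
\Phi^AU^\vee\simeq\text{the dual of }U^A_+\simeq(S^0\vee S^{-1})^{\vee b}.
\end{equation}

\begin{lemma}\label{lem:M}
On underlying spectra, the $E$-module $M=E\wedge U^\vee$ is the cofiber of a map of $E$-modules $\varphi\colon F_0\to F_1$ with $F_0\simeq F_1\simeq E^{\oplus a}$.
\end{lemma}

\begin{proof}
Let $n\ge1$. The space $B\mu_p$ is the circle bundle over $\mathbb CP^\infty$ of the $p$th tensor power of the tautological line bundle, whose Euler class is $[p](x)\in E^*[[x]]$. This series is not a zero divisor, because its lowest coefficient $p$ is not. So the Gysin sequence gives $E^*(B\mu_p)=E^*[[x]]/[p](x)$, which by Weierstrass preparation is free on $1,x,\dots,x^{a-1}$. For $n=0$ we have $E^*(B\mu_p)=E^*$ and $a=1$. In both cases the function spectrum $F_1=F(B\mu_{p+},E)$ is an $E$-module with free homotopy on $a$ generators of even degree, so $F_1\simeq E^{\oplus a}$ by periodicity.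

Since $\mu_p$ acts freely on $S(\rho)$, the space $U$ is equivalent to $E\mu_p\times_{\mu_p}S(\rho)$, the sphere bundle of the complex vector bundle $\xi=E\mu_p\times_{\mu_p}\rho$ over $B\mu_p$. This gives a cofiber sequence $U_+\to B\mu_{p+}\to\operatorname{Th}(\xi)$, and hence a cofiber sequence $F_0\to F_1\to F(U_+,E)$ with $F_0=F(\operatorname{Th}(\xi),E)$. The Thom isomorphism and periodicity give $F_0\simeq F_1$. Finally $F(U_+,E)\simeq E\wedge U^\vee$ because $U$ is finite.
\end{proof}

So $E$ sees $U^\vee$ as built from $a$ even and $a$ odd cells, while $\Phi^AU^\vee$ has $b$ even and $b$ odd cells. We want a functor that kills the first and not the second.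

\subsection*{Schur idempotents}
For a ring $\Lambda$, let $\Lambda^{c|d}$ be the free $\mathbb Z/2$-graded module on $c$ even and $d$ odd generators. The symmetric group $\Sigma_k$ acts on $(\Lambda^{c|d})^{\otimes k}$ by permuting factors with Koszul signs: interchanging two adjacent odd elements introduces a sign $-1$. The first idea, an exterior power $\bigwedge^{a+1}$, fails twice. It kills $a$ even generators but not a single odd one, and its projector has denominator $(a+1)!$, which is divisible by $p$ once $a+1\ge p$. General Young diagrams repair both defects.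

Let $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ be a partition of $k$, drawn as a diagram with $\lambda_i$ boxes in row $i$. The \emph{hook length} of a box is $1+\text{arm}+\text{leg}$, where the arm counts the boxes to its right and the leg the boxes below it; $h(\lambda)$ is the product of all hook lengths. Number the boxes $1,\dots,k$. The Young symmetrizer $c_\lambda\in\mathbb Z[\Sigma_k]$ is the product of the sum of the row-preserving permutations and the signed sum of the column-preserving ones. We recall that $c_\lambda^2=h(\lambda)c_\lambda$, and that the modules $S^\lambda=\mathbb Q[\Sigma_k]c_\lambda$ are the irreducible rational representations of $\Sigma_k$. Thus $e_\lambda=c_\lambda/h(\lambda)$ is idempotent, and it lies in $\mathbb Z_{(p)}[\Sigma_k]$ when $p\nmid h(\lambda)$. For a $\mathbb Q[\Sigma_k]$-module $R$ we have $e_\lambda R\cong\operatorname{Hom}_{\Sigma_k}(\mathbb Q[\Sigma_k]e_\lambda,R)$, so $e_\lambda R\ne0$ if and only if $S^\lambda$ occurs in $R$.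

We also recall Pieri's rules. A \emph{horizontal strip} is a set of boxes no two of which lie in one column, and a \emph{vertical strip} is one with no two in one row. The representation of $\Sigma_{k}$ induced from $S^\mu\otimes\mathrm{triv}$ on $\Sigma_{k-m}\times\Sigma_m$ is the sum of the $S^\lambda$ with $\lambda\supseteq\mu$ and $\lambda\setminus\mu$ a horizontal strip of $m$ boxes. With the sign representation in place of $\mathrm{triv}$, the strips are vertical.

\begin{lemma}[Hook criterion; Berele--Regev]\label{lem:hook}
$S^\lambda$ occurs in $(\mathbb Q^{c|d})^{\otimes k}$ if and only if $\lambda_{c+1}\le d$.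
\end{lemma}

\begin{proof}
Group the basis tensors by the multiplicities $k_1,\dots,k_c$ of the even generators and $l_1,\dots,l_d$ of the odd ones. The span of each group is induced from $\prod_i\Sigma_{k_i}\times\prod_j\Sigma_{l_j}$, acting trivially through the $\Sigma_{k_i}$ and by signs through the $\Sigma_{l_j}$. By Pieri's rules and induction in stages, $S^\lambda$ occurs if and only if $\lambda$ can be reached from $\emptyset$, through partitions, by adding $c$ horizontal strips and then $d$ vertical strips, any of which may be empty.

A horizontal strip lengthens the first column by at most one box, so row $c+1$ is empty after the horizontal strips. Each vertical strip adds at most one box to that row. Hence $\lambda_{c+1}\le d$ is necessary. Conversely, if $\lambda_{c+1}\le d$, add the rows $1,\dots,c$ of $\lambda$ one at a time. The part of $\lambda$ below row $c$ has $\lambda_{c+1}\le d$ columns; add them one at a time from the left.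
\end{proof}

For $c=d$ the criterion says that $e_\lambda$ kills $(\mathbb Q^{c|c})^{\otimes k}$ exactly when $\lambda$ contains a square of side $c+1$. We need a diagram that contains the square of side $a+1$, does not contain the square of side $b+1$, and has no hook length divisible by $p$.

\begin{lemma}\label{lem:lambda}
There are $k\geq1$ and an idempotent $e\in\mathbb Z_{(p)}[\Sigma_k]$ with
\[
e\big((\mathbb Z_{(p)}^{a|a})^{\otimes k}\big)=0,\qquad e\big((\mathbb Z_{(p)}^{b|b})^{\otimes k}\big)\ne0.
\]
\end{lemma}

\begin{proof}
For $s\ge1$ consider the staircase $\lambda$ with rows $\lambda_i=(p-1)(s+1-i)$ for $1\le i\le s$. Group the columns into consecutive blocks of $p-1$. A box in row $i$ and block $c$ has arm $(p-1)(s+1-i-c)+t$, where $0\le t\le p-2$ counts the columns to its right within the block. Its column reaches down to row $s+1-c$, so its leg is $s+1-c-i$. Its hook length is therefore $p(s+1-i-c)+t+1$, which is prime to $p$ because $1\le t+1\le p-1$. So $e=e_\lambda$ lies in $\mathbb Z_{(p)}[\Sigma_k]$, $k=|\lambda|$.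

Let $s$ be the smallest integer with $(p-1)(s-a)\ge a+1$. Then $s\ge a+1$, and $\lambda_{a+1}=(p-1)(s-a)>a$, while $\lambda_{a+2}=(p-1)(s-1-a)\le a$ by minimality. Since $b+1\ge a+2$, we get $\lambda_{b+1}\le\lambda_{a+2}\le a\le b$. By Lemma~\ref{lem:hook}, $e$ kills $(\mathbb Q^{a|a})^{\otimes k}$ and does not kill $(\mathbb Q^{b|b})^{\otimes k}$. The statements over $\mathbb Z_{(p)}$ follow, since these tensor powers are lattices that embed in and span the rational ones.
\end{proof}

\begin{example}
Let $p=2$ and $r=1$. Then $U=\mathbb RP^3$ has rational cohomology $\mathbb Q^{1|1}$, and $U^A$ consists of two circles, so $a=1$ and $b=2$. The square $(2,2)$ has hook lengths $3,2,2,1$ and is not allowed at $p=2$. The proof chooses $\lambda=(3,2,1)$, with hook lengths $5,3,1;3,1;1$ and $k=6$.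
\end{example}

\begin{remark}
This is where $n<r$ is used. If $a\ge b$, then $\lambda_{b+1}\le b$ implies $\lambda_{a+1}\le\lambda_{b+1}\le b\le a$, so no partition separates the two modules.
\end{remark}

\subsection*{The spectrum $Z$}
Permutation of factors gives a homomorphism from $\Sigma_k$ to the automorphisms of $((U^\vee)^{\wedge k})_{(p)}$ in the homotopy category. The endomorphism ring is a $\mathbb Z_{(p)}$-algebra, so $e$ acts as an idempotent up to homotopy. Let
\[
Z_0=e\,\big((U^\vee)^{\wedge k}\big)_{(p)}
\]
be its image. A symmetric monoidal functor that preserves colimits carries this construction to the same construction on the image of $U^\vee$. Applying this to $T\mapsto E\wedge T$, from $A$-spectra to $E$-modules, and to $\Phi^A$ gives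
\[
E\wedge Z_0\simeq e\,(M^{\otimes_Ek}),\qquad \Phi^AZ_0\simeq e\,\big((\Phi^AU^\vee)^{\wedge k}\big)_{(p)}.
\]

If $\varphi$ were null, $M$ would be free and the K\"unneth formula would show at once that $e(M^{\otimes_Ek})=0$. But $\pi_*M$ need not be free. For $r=2$ and $E$ the $p$-complete $K$-theory spectrum, $\varphi$ is multiplication by the Euler class of $\xi$, and $\pi_0M=\mathbb Z_p[x]/((1+x)^p-1,x^{p^2})$ has rank $1$ rationally and dimension $p$ modulo $p$. A filtration lets us ignore $\varphi$.

\begin{lemma}\label{lem:acyclic}
$Z_0$ is $E$-acyclic.
\end{lemma}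

\begin{proof}
A \emph{filtered $E$-module} is a functor $M_\bullet$ from $(\mathbb Z,\le)$ to $E$-modules. These form a stable $\infty$-category with colimits computed weightwise, symmetric monoidal under Day convolution
\[
(M_\bullet\otimes M'_\bullet)_w=\operatorname{colim}_{i+j\le w}M_i\otimes_EM'_j.
\]
The functors $\operatorname{colim}$ and $\operatorname{gr}(M_\bullet)=\bigoplus_w\operatorname{cof}(M_{w-1}\to M_w)$ to $E$-modules are symmetric monoidal and preserve colimits.

Filter $M$ by $M_i=0$ for $i<0$, $M_0=F_1$, and $M_i=M$ for $i\ge1$. By Lemma~\ref{lem:M} its colimit is $M$ and $\operatorname{gr}(M_\bullet)=F_1\oplus\Sigma F_0$. The idempotent $e$ acts on the filtered module $M_\bullet^{\otimes k}$; let $T_\bullet$ be its telescope. Then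
\[
\operatorname{colim}T_\bullet\simeq e(M^{\otimes_Ek}),\qquad \operatorname{gr}(T_\bullet)\simeq e\big((F_1\oplus\Sigma F_0)^{\otimes_Ek}\big).
\]
The module $F_1\oplus\Sigma F_0$ is free on $a$ generators of degree $0$ and $a$ of degree $1$, and $E_*$ is concentrated in even degrees. So the homotopy of its $k$th tensor power is $E_*\otimes_{\mathbb Z_{(p)}}(\mathbb Z_{(p)}^{a|a})^{\otimes k}$, with $\Sigma_k$ acting on the second factor with Koszul signs. By Lemma~\ref{lem:lambda}, $e$ acts as zero, so $\operatorname{gr}(T_\bullet)=0$ and all maps $T_{w-1}\to T_w$ are equivalences. For $w<0$ the module $(M_\bullet^{\otimes k})_w$ vanishes, because $i_1+\dots+i_k<0$ forces some $i_j<0$; hence $T_w=0$ for $w<0$. Therefore $T_w=0$ for all $w$, and $E\wedge Z_0\simeq\operatorname{colim}T_\bullet=0$.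
\end{proof}

\begin{lemma}\label{lem:retract}
For some $j$, the sphere $S^j_{(p)}$ is a retract of $\Phi^AZ_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:fixedU}, $T=((\Phi^AU^\vee)^{\wedge k})_{(p)}$ is a finite wedge of $p$-local spheres with $H_*(T)=(\mathbb Z_{(p)}^{b|b})^{\otimes k}$, with Koszul signs. The retract $\Phi^AZ_0=eT$ has homology $eH_*(T)$. This is a direct summand of a finitely generated free $\mathbb Z_{(p)}$-module, hence free, and it is nonzero by Lemma~\ref{lem:lambda}. Let $j$ be the lowest degree in which it is nonzero. Since $eT$ is bounded below, the Hurewicz theorem gives $\pi_j(eT)\cong H_j(eT)$. So a basis element $y$ of $H_j(eT)$ is carried by a map $S^j\to eT$, which extends over $S^j_{(p)}$ as $eT$ is $p$-local. The image of $y$ in $H_j(T)$ generates a direct summand, so some functional $H_j(T)\to\mathbb Z_{(p)}$ sends it to $1$. Realize the functional by projecting $T$ to its $j$-dimensional spheres and mapping these to $S^j_{(p)}$ with the prescribed degrees. The composite $S^j_{(p)}\to eT\to T\to S^j_{(p)}$ has degree $1$, so it is homotopic to the identity.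
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Z}]
Take $Z=\Sigma^{-j}Z_0$ and $F=\Sigma^{-j}(U^\vee)^{\wedge k}$, which is a finite $A$-cell spectrum by (E3). Lemmas~\ref{lem:acyclic} and~\ref{lem:retract} give (ii) and (iii).
\end{proof}

\section{A bounded model of the sphere}\label{sec:model}

The aim of this section is the stable form of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:Q}
There are $Q\in\mathcal B$ and a map $\delta\colon Q\to S$ such that the underlying spectrum of $Y=\operatorname{cof}(\delta)$ is $p$-local and $E$-acyclic.
\end{proposition}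

\subsection*{Factoring an Euler class}
The maps $i$ and $q$ of Proposition~\ref{prop:Z} live on geometric fixed points. They lift to equivariant maps at the cost of Euler classes. The colimit of $S^0\to S^{\bar\rho}\to S^{2\bar\rho}\to\cdots$ along $a_{\bar\rho}$ has $A$-fixed points $S^0$, and contractible $H$-fixed points $S^\infty$ for $H$ proper, by \eqref{eq:dims}. This is the space $\widetilde E\mathcal P$ of the family $\mathcal P$ of proper subgroups, and $\Phi^A$ induces an isomorphism $[T,\widetilde E\mathcal P\wedge T']^A\cong[\Phi^AT,\Phi^AT']$ for all $A$-spectra $T,T'$ (Lewis--May--Steinberger, II.9).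

Let $T$ be a retract of $F_{(p)}$ with $F$ a finite $A$-cell spectrum, and let $T'$ be $p$-local. On $p$-local objects $[F_{(p)},-]^A=[F,-]^A$, which commutes with sequential homotopy colimits, and so does its natural retract $[T,-]^A$. Therefore
\begin{equation}\label{eq:phi}
\operatorname{colim}_l\,[T,S^{l\bar\rho}\wedge T']^A\xrightarrow{\ \cong\ }[\Phi^AT,\Phi^AT'],\qquad f\mapsto\Phi^Af,
\end{equation}
where the colimit is along $a_{\bar\rho}$ and $\Phi^AS^{l\bar\rho}=S^0$. We write $a_V$ also for the $p$-localized Euler class.

\begin{lemma}\label{lem:factor}
There are $V_0=l_0\bar\rho$ with $l_0\ge1$, an $E$-acyclic $A$-spectrum $Z'$ that is a retract of $F'_{(p)}$ for a finite $A$-cell spectrum $F'$, and maps $S_{(p)}\xrightarrow{\alpha}Z'\xrightarrow{\beta}S^{V_0}_{(p)}$ with $\beta\alpha=a_{V_0}$.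
\end{lemma}

\begin{proof}
Surjectivity in \eqref{eq:phi} gives $\alpha\colon S_{(p)}\to Z':=S^{l\bar\rho}\wedge Z$ and $\beta_0\colon Z\to S^{l'\bar\rho}_{(p)}$ with $\Phi^A\alpha=i$ and $\Phi^A\beta_0=q$. The maps $(1\wedge\beta_0)\alpha$ and $a_{(l+l')\bar\rho}$ from $S_{(p)}$ to $S_{(p)}^{(l+l')\bar\rho}$ have geometric fixed points $qi=1$ and $1$. By injectivity in \eqref{eq:phi} they agree after composition with the inclusion $S_{(p)}^{(l+l')\bar\rho}\to S_{(p)}^{(l+l'+l'')\bar\rho}$ for some $l''\ge1$. Let $\beta$ be $1\wedge\beta_0$ followed by this inclusion, $l_0=l+l'+l''$, and $F'=S^{l\bar\rho}\wedge F$.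
\end{proof}

\subsection*{The telescope}
Let $P=(S(V_0)_+)_{(p)}$ and $W=\operatorname{fib}(\alpha)$, so that we have cofiber sequences
\[
P\xrightarrow{\ \epsilon\ }S_{(p)}\xrightarrow{\ a_{V_0}\ }S^{V_0}_{(p)},\qquad W\xrightarrow{\ w\ }S_{(p)}\xrightarrow{\ \alpha\ }Z'.
\]
Since $a_{V_0}w=\beta\alpha w=0$, there is a map $\gamma\colon W\to P$ with $\epsilon\gamma=w$. Since $Z'$ is $E$-acyclic, $w_*$ is an isomorphism on $E_*$. So the zigzag $S_{(p)}\xleftarrow{w}W\xrightarrow{\gamma}P$ is an equivariant section of $\epsilon$ up to $E_*$-isomorphism: this is the substitute for $N/p$.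

Neither object at hand is the model we want. The spectrum $P$ lies in $\mathcal B$ but carries the top class of the sphere $S(V_0)$, while $W$ has the right homology but no reason to lie in $\mathcal B$. We would like to take the image of the idempotent $\gamma_*w_*^{-1}\epsilon_*$ on $E_*P$, but this is not induced by a self-map of $P$. It is induced by a zigzag $P\leftarrow W\wedge P\to P$ inside $\mathcal B$, and one can form the telescope of a zigzag. All objects are $p$-local, so we have maps $w\wedge1\colon W\wedge P\to P$ and $1\wedge\epsilon\colon W\wedge P\to W$. Define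
\[
\Psi\colon\bigoplus_{i\ge0}W\wedge P\to\bigoplus_{i\ge0}P,\qquad \Psi|_i=\mathrm{in}_i\circ(w\wedge1)-\mathrm{in}_{i+1}\circ\gamma\circ(1\wedge\epsilon),
\]
and $Q'=\operatorname{cof}(\Psi)$. For comparison, take $A=C_p$, replace $P$ by $(C_p)_+$ and $W$ by $S$, and let $\gamma$ be the transfer, which sends $1$ to $N$ in $H_0$. Then $w\wedge 1$ acts on $H_0=R$ as $p$ and $\gamma(1\wedge\epsilon)$ as $N$, and $\Psi$ becomes the map in \eqref{eq:toy}.

Both $\epsilon(w\wedge1)$ and $w(1\wedge\epsilon)$ equal $w\wedge\epsilon$, so
\begin{equation}\label{eq:square}
\epsilon\,(w\wedge1)=w\,(1\wedge\epsilon)=\epsilon\gamma\,(1\wedge\epsilon).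
\end{equation}
Thus the map $\bigoplus_iP\to S_{(p)}$ given by $\epsilon$ on each summand composes to zero with $\Psi$ on each summand, hence on the sum, and it extends to a map $\delta'\colon Q'\to S_{(p)}$.

\begin{lemma}\label{lem:Qprime}
$Q'$ lies in $\mathcal B$ and is $p$-local, and $\operatorname{cof}(\delta')$ is $E$-acyclic.
\end{lemma}

\begin{proof}
The sphere $S(V_0)$ is a finite $A$-CW complex without fixed points, so $P\in\mathcal B$ by Lemma~\ref{lem:B}(b). The spectrum $Z'\wedge P$ is a retract of $F'_{(p)}\wedge P\simeq F'\wedge P$, so it lies in $\mathcal B$ by (c) and (b). Hence $W\wedge P=\operatorname{fib}(P\to Z'\wedge P)$ lies in $\mathcal B$ by (a), and so does $Q'$. It is $p$-local as a cofiber of $p$-local spectra.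

The cofibers $Z'$ of $w$ and $Z'\wedge P$ of $w\wedge1$ are $E$-acyclic, so $w_*$ and $(w\wedge1)_*$ are isomorphisms on $E_*$. Identify $E_*(W\wedge P)$ with $E_*P$ by $(w\wedge1)_*$. Then $\Psi_*$ becomes $\mathrm{in}_i-\mathrm{in}_{i+1}\theta$ with $\theta=\gamma_*(1\wedge\epsilon)_*(w\wedge1)_*^{-1}$. By \eqref{eq:square}, $(1\wedge\epsilon)_*(w\wedge1)_*^{-1}=w_*^{-1}\epsilon_*$. So
\[
\theta=\sigma\epsilon_*,\qquad \sigma:=\gamma_*w_*^{-1}\colon E_*\to E_*P,\qquad \epsilon_*\sigma=w_*w_*^{-1}=1.
\]
The map $\Psi_*$ is injective, as one sees from the lowest nonzero component of an element. Hence $E_*Q'=\operatorname{coker}\Psi_*$ is the colimit of $E_*P\xrightarrow{\theta}E_*P\xrightarrow{\theta}\cdots$, and $\delta'_*$ is induced by $\epsilon_*$ at every stage. It is onto because $\epsilon_*\sigma=1$. If $x$ at stage $i$ has $\epsilon_*x=0$, then $\theta x=0$, so $x$ vanishes in the colimit. Thus $\delta'_*$ is an isomorphism.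
\end{proof}

\subsection*{Gluing away from $p$}
The idempotent $e$ forced us to localize at $p$, but the suspension $X^\diamond$ of a space is built on the integral sphere $S^0$. So we need a map to $S$ rather than to $S_{(p)}$. Pulling $\delta'$ back along $S\to S_{(p)}$ does not work, because the fiber of $S\to S_{(p)}$ has nonzero geometric fixed points and the pullback would leave $\mathcal B$. Instead we use that, away from $p$, the fixed part of the sphere splits off.

The \emph{Burnside ring} $\Omega(H)$ of $H\le A$ is the Grothendieck ring of finite $H$-sets. It is free abelian on the orbits $[H/K]$, and the \emph{mark} at $L\le H$ is the ring homomorphism $[\Gamma]\mapsto|\Gamma^L|$. The mark of $[H/K]$ at $L$ is $|H/K|$ if $L\le K$ and $0$ otherwise. So the matrix of marks is triangular with powers of $p$ on the diagonal, and the marks give an isomorphism $\Omega(H)[1/p]\cong\prod_{L\le H}\mathbb Z[1/p]$. We recall that there is a ring homomorphism $\Omega(H)\to[S,S]^H$, compatible with restriction to subgroups, that sends $[H/K]$ to the composite $S\to(H/K)_+\to S$ of the transfer (the dual of the projection) and the projection.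

Let $e_{\mathcal P}\in\Omega(A)[1/p]$ be the idempotent with mark $0$ at $A$ and mark $1$ at all proper subgroups. It acts on $S[1/p]$; let $J$ be its image, with $\iota\colon J\to S[1/p]$ and $\pi\colon S[1/p]\to J$ satisfying $\pi\iota=1$ and $\iota\pi=e_{\mathcal P}$.

\begin{lemma}\label{lem:J}
$J\in\mathcal B$, and $\operatorname{cof}(\iota)$ and $\operatorname{cof}(\iota_{\mathbb Q})$ restrict to $0$ on every proper subgroup.
\end{lemma}

\begin{proof}
The mark at $A$ is the coefficient of $[A/A]$, so $e_{\mathcal P}=\sum_{H<A}m_H[A/H]$ with $m_H\in\mathbb Z[1/p]$ and $H$ proper. Hence $e_{\mathcal P}=vu$ factors through $\Gamma=\bigoplus_{H<A}(A/H)_+[1/p]\in\mathcal B$, where $u$ has the transfers as components and $v$ has $m_H$ times the projections. Since $(\pi v)(u\iota)=\pi e_{\mathcal P}\iota=\pi\iota\pi\iota=1$, the spectrum $J$ is a retract of $\Gamma$, and $J\in\mathcal B$. For $H$ proper, the restriction of $e_{\mathcal P}$ to $\Omega(H)[1/p]$ has all marks $1$, so it is $1$. Thus $\iota\pi$ restricts to the identity, and $\iota|_H$ and its rationalization are equivalences.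
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Q}]
The sequence $0\to\mathbb Z\to\mathbb Z_{(p)}\oplus\mathbb Z[1/p]\to\mathbb Q\to0$, whose second map is the difference, stays exact after tensoring with any abelian group, since $\mathbb Q$ is flat. It follows that $S$ is the fiber of the difference map $S_{(p)}\oplus S[1/p]\to S_{\mathbb Q}$, first in spectra and then, giving these spectra the trivial action, in $\mathrm{Sp}_A$.

By Lemmas~\ref{lem:J} and~\ref{lem:B}(d), $[Q',\operatorname{cof}(\iota_{\mathbb Q})]^A=0$. So the composite $Q'\xrightarrow{\delta'}S_{(p)}\to S_{\mathbb Q}$ lifts along $\iota_{\mathbb Q}$ to a map $\omega\colon Q'\to J_{\mathbb Q}$. (This is why $e_{\mathcal P}$ must have mark $1$ at all proper subgroups and not only at the trivial one: $Q'$ has cells $A/H$ for nontrivial $H$.) Let $\mathrm{can}\colon J\to J_{\mathbb Q}$ be the rationalization. The square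
\[
\begin{array}{ccc}
Q'\oplus J&\xrightarrow{\ (\omega,\,-\mathrm{can})\ }&J_{\mathbb Q}\\[2pt]
{\scriptstyle\delta'\oplus\iota}\big\downarrow&&\big\downarrow{\scriptstyle\iota_{\mathbb Q}}\\[2pt]
S_{(p)}\oplus S[1/p]&\xrightarrow{\ \text{difference}\ }&S_{\mathbb Q}
\end{array}
\]
commutes up to homotopy; choose a homotopy. Let $Q$ be the fiber of the top row and $\delta\colon Q\to S$ the induced map on fibers. Then $Q\in\mathcal B$ by Lemmas~\ref{lem:B}, \ref{lem:Qprime} and~\ref{lem:J}. In a stable $\infty$-category, horizontal fibers commute with vertical cofibers, so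
\[
\operatorname{cof}(\delta)\simeq\operatorname{fib}\big(\operatorname{cof}(\delta')\oplus\operatorname{cof}(\iota)\to\operatorname{cof}(\iota_{\mathbb Q})\big).
\]
The trivial subgroup is proper because $r\ge1$, so on underlying spectra $\operatorname{cof}(\iota)=\operatorname{cof}(\iota_{\mathbb Q})=0$ and $\operatorname{cof}(\delta)\simeq\operatorname{cof}(\delta')$. This is $p$-local and $E$-acyclic by Lemma~\ref{lem:Qprime}.
\end{proof}

\section{Realization by a space}\label{sec:realize}

If $Q\to S$ were the projection $X_+\to S$ of a space, its cofiber would be $X^\diamond$ and we would be done. But $Q$ may have cells in negative dimensions, and its attaching maps are only stable. Suspending by a large representation $V$ cures both problems, and $S^V=S(V)^\diamond$ is itself the suspension of a space without fixed points.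

\begin{proposition}\label{prop:realize}
Let $\delta\colon Q\to S$ with $Q\in\mathcal B$, and let $Y=\operatorname{cof}(\delta)$. There are $V=l\bar\rho$ with $l\ge1$ and a finite dimensional $A$-CW complex $X\supseteq S(V)$ with $X^A=\emptyset$ and $\Sigma^\infty X^\diamond\simeq S^V\wedge Y$.
\end{proposition}

\subsection*{Equivariant Freudenthal theorem}
Let $\operatorname{conn}(X)\le\infty$ be the largest $\kappa$ such that $\pi_t(X)=0$ for all $t\le\kappa$. We use two standard facts. The classical Freudenthal theorem says that if $\kappa=\operatorname{conn}(X)\ge0$, then $X\to\Omega^m\Sigma^mX$ is bijective on $\pi_t$ for $t\le2\kappa$ and surjective for $t=2\kappa+1$. The equivariant Whitehead theorem says the following. Let $\eta\colon X\to X'$ be a based $H$-map with path connected fixed point spaces $X^L$ and $X'^L$, such that $\eta^L$ is surjective on $\pi_t$ for $t\le\nu(L)$ and injective for $t<\nu(L)$. If $T$ is a based $H$-CW complex with $\dim T^L\le\nu(L)$ for all $L$, then $[T,X]^H_*\to[T,X']^H_*$ is surjective.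

\begin{lemma}\label{lem:freud}
Let $H$ be a finite group, $T$ a finite based $H$-CW complex, $X$ a based $H$-CW complex with all $X^L$ path connected, and $R$ an $H$-representation. Suppose that
\begin{enumerate}
\item[(F1)] $\dim T^L\le2\operatorname{conn}(X^L)+1$ for all $L\le H$;
\item[(F2)] $\dim T^L\le\operatorname{conn}(X^K)$ for all $K\subsetneq L\le H$.
\end{enumerate}
Then $\Sigma^R\colon[T,X]^H_*\to[\Sigma^RT,\Sigma^RX]^H_*$ is surjective.
\end{lemma}

Condition (F2) is needed. For $H=C_p$ and $T=X=S^1$ with trivial action, (F1) holds. A self-map of $S^1$ has the same degree on the underlying space and on fixed points, whereas the stable map $[C_p/1]$ has degrees $p$ and $0$.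

\begin{proof}
By adjunction, $\Sigma^R$ is induced by the unit $\eta\colon X\to\Omega^R\Sigma^RX$. Fix $L\le H$, and put $\kappa=\operatorname{conn}(X^L)\ge0$ and $\kappa'=\min_{K\subsetneq L}\operatorname{conn}(X^K)\ge0$, with $\kappa'=\infty$ if $L=1$. Restriction to the subcomplex $S^{R^L}\subseteq S^R$ is a fibration
\[
\mathrm{res}\colon(\Omega^R\Sigma^RX)^L=\operatorname{Map}^L_*(S^R,\Sigma^RX)\to\operatorname{Map}_*(S^{R^L},(\Sigma^RX)^L)=\Omega^{R^L}\Sigma^{R^L}X^L
\]
with fiber $\operatorname{Map}^L_*(S^R/S^{R^L},\Sigma^RX)$. Away from the base point, the cells of $S^R/S^{R^L}$ have the form $L/K\times D^m$ with $K\subsetneq L$ and $m\le\dim R^K$. An element of $\pi_t$ of the fiber is an $L$-map out of $S^t\wedge S^R/S^{R^L}$, whose cells of type $L/K$ have dimension $\le t+\dim R^K$, and the target has $K$-fixed points $\Sigma^{R^K}X^K$ of connectivity $\ge\operatorname{conn}(X^K)+\dim R^K$. So the map is null, cell by cell, when $t\le\kappa'$: the fiber is $\kappa'$-connected. The base is path connected because $X^L$ is, so the total space is path connected, and $\mathrm{res}_*$ is injective on $\pi_t$ for $t\le\kappa'$.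

The composite $\mathrm{res}\circ\eta^L$ is the classical suspension map of $X^L$. Put $\nu(L)=\min(2\kappa+1,\kappa')$. For $t<\nu(L)$ we have $t\le 2\kappa$, so the composite, and hence $\eta^L$, is injective on $\pi_t$. For $t\le\nu(L)$ and $y\in\pi_t$ of the total space, there is $x$ with $\mathrm{res}_*\eta^L_*x=\mathrm{res}_*y$, and $\eta_*^Lx=y$ by injectivity of $\mathrm{res}_*$. By (F1) and (F2), $\dim T^L\le\nu(L)$, and the equivariant Whitehead theorem applies.
\end{proof}

\subsection*{Attaching the cells}

\begin{proof}[Proof of Proposition~\ref{prop:realize}]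
Let $Q_i$, $0\le i\le d$, be the filtration of $Q$, and $Y_i=\operatorname{cof}(Q_i\to S)$. Then $Y_0=S$ and $Y_d=Y$. The composable maps $Q_{i-1}\to Q_i\to S$ give cofiber sequences
\begin{equation}\label{eq:layers}
\bigoplus_{j\in I_i}\Sigma^{c_j}(A/H_j)_+\xrightarrow{\ \zeta_i\ }Y_{i-1}\to Y_i,\qquad H_j\text{ proper},\quad|c_j|\le c,
\end{equation}
for a constant $c\ge1$, with first term the layer $\operatorname{cof}(Q_{i-1}\to Q_i)$. The bound $c$ lets one representation serve for all cells. Let $V=l\bar\rho$ with $l=2c+1$. By \eqref{eq:dims},
\begin{equation}\label{eq:gaps}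
\dim V^L\ge4c+2\ \ (L\text{ proper}),\qquad \dim V^K-\dim V^L\ge4c+2\ \ (K\subsetneq L).
\end{equation}
The first inequality will give (F1), and the second (F2); the second is the reason to suspend by multiples of $\bar\rho$.

We construct finite dimensional $A$-CW complexes $S(V)=X_0\subseteq X_1\subseteq\dots\subseteq X_d$ without $A$-fixed points, and equivalences $h_i\colon\Sigma^\infty X_i^\diamond\simeq S^V\wedge Y_i$, such that
\begin{equation}\label{eq:conn}
\operatorname{conn}(X_i^L)\ge\dim V^L-c-1\quad\text{for all proper }L.
\end{equation}
Then $X=X_d$ is the required space. For $i=0$ we have $X_0^\diamond=S^V$, $S(V)^A=\emptyset$, and $\operatorname{conn}S(V^L)=\dim V^L-2\ge\dim V^L-c-1$. Suppose that $X_{i-1}$ and $h_{i-1}$ are constructed.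

\emph{The stable attaching maps.} Fix $j\in I_i$ and write $H=H_j$. Let $V_j=V|_H\oplus\mathbb R^{c_j}$; if $c_j<0$ this means the complement of a trivial summand $\mathbb R^{-c_j}$ of $V|_H$, which exists since $\dim V^H\ge4c+2$. In both cases $S^{V_j}\simeq S^V|_H\wedge S^{c_j}$ stably and $\dim V_j^L=\dim V^L+c_j$ for $L\le H$. By (E2), $S^V\wedge\Sigma^{c_j}(A/H)_+\simeq A_+\wedge_HS^{V_j}$. So the restriction of $h_{i-1}^{-1}\circ(S^V\wedge\zeta_i)$ to the $j$th summand is adjoint to a stable $H$-map $\vartheta_j\in[S^{V_j},\Sigma^\infty X_{i-1}^\diamond]^H$.

\emph{Destabilization.} We claim that $\vartheta_j=\Sigma^\infty f_j^\diamond$ for a cellular $H$-map $f_j\colon S(V_j)\to X_{i-1}$. Here $H$ being proper is essential: it provides base points. The subcomplexes $S(V_j)^H$ and $X_{i-1}^H\supseteq S(V^H)$ are nonempty, as $\dim V_j^H\ge3c+2$; choose a vertex in each. Collapsing the segment over the base point gives based $H$-equivalences $S^{V_j}=S(V_j)^\diamond\to\Sigma S(V_j)$ and $X_{i-1}^\diamond\to\Sigma X_{i-1}$, under which $f^\diamond$ corresponds to $\Sigma f$ for a based map $f$. Since $\Sigma$ is invertible stably,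 it suffices to show that every stable $H$-map $S(V_j)\to X_{i-1}$ of based spaces comes from $[S(V_j),X_{i-1}]^H_*$. By (E1), such a map is represented in $[\Sigma^RS(V_j),\Sigma^RX_{i-1}]^H_*$ for some $R$, so it suffices to check the hypotheses of Lemma~\ref{lem:freud}. Let $K\subsetneq L\le H$ where $K$ occurs; all these subgroups are proper in $A$. We have $\dim S(V_j)^L\le\dim V^L+c-1$, and by \eqref{eq:gaps} and \eqref{eq:conn}:
\begin{itemize}
\item $X_{i-1}^L$ is path connected, since $\dim V^L-c-1\ge3c+1$;
\item (F1) holds: $\dim V^L+c-1\le2(\dim V^L-c-1)+1$ is equivalent to $\dim V^L\ge3c$;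
\item (F2) holds: $\dim V^L+c-1\le\dim V^K-c-1$ is equivalent to $\dim V^K-\dim V^L\ge2c$.
\end{itemize}
This gives $f_j$, which we make cellular by equivariant cellular approximation.

\emph{Attaching.} Let $X_i=X_{i-1}\cup\coprod_{j}A\times_{H_j}D(V_j)$, attached along the $A$-maps $A\times_{H_j}S(V_j)\to X_{i-1}$ adjoint to the $f_j$. The disk $D(V_j)$ is obtained from $S(V_j)$ by adding the center and the products of the cells of $S(V_j)$ with an open radial interval, so $(D(V_j),S(V_j))$ is a finite $H_j$-CW pair. As $f_j$ is cellular, $X_i$ is an $A$-CW complex. The new points have isotropy in $H_j$, so $X_i^A=\emptyset$, and the new cells have dimension $\le\dim V+c$.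

The composable maps $X_{i-1,+}\to X_{i,+}\to S^0$ give a cofiber sequence
\[
\operatorname{cof}(X_{i-1,+}\to X_{i,+})\xrightarrow{\ \partial\ }X_{i-1}^\diamond\to X_i^\diamond.
\]
To identify $\partial$, consider for each $j$ the commutative diagram
\[
\begin{array}{ccccc}
(A\times_{H_j}S(V_j))_+&\to&X_{i-1,+}&=&X_{i-1,+}\\
\downarrow&&\downarrow&&\downarrow\\
(A\times_{H_j}D(V_j))_+&\to&X_{i,+}&\to&S^0
\end{array}
\]
and take cofibers of the columns. The left cofiber is $A_+\wedge_{H_j}S(V_j)^\diamond=A_+\wedge_{H_j}S^{V_j}$ up to the equivalence that collapses $D(V_j)$ to a point. Since $X_i$ is a pushout along a cofibration, the wedge over $j$ of the left cofibers maps by an equivalence to the middle cofiber. The right square induces $\partial$. The outer rectangle, restricted to $S(V_j)_+\to D(V_j)_+$, induces $f_j^\diamond$. So on the $j$th summand $\Sigma^\infty\partial$ is adjoint to $\Sigma^\infty f_j^\diamond=\vartheta_j$. A map out of a sum is determined by its restrictions, so $h_{i-1}\circ\Sigma^\infty\partial\simeq S^V\wedge\zeta_i$. Passing to cofibers and using \eqref{eq:layers} gives $h_i$.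

\emph{Connectivity.} Let $L$ be proper. Since $A$ is abelian, $(A\times_{H_j}D(V_j))^L$ is empty unless $L\le H_j$, and then it is a disjoint union of $|A/H_j|$ copies of $D(V_j^L)$. So $X_i^L$ is obtained from $X_{i-1}^L$ by attaching disks of dimension $\dim V^L+c_j\ge\dim V^L-c$ along their boundaries. Hence $\pi_t(X_{i-1}^L)\to\pi_t(X_i^L)$ is onto for $t\le\dim V^L-c-1$, and \eqref{eq:conn} persists.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:realize} to the map $\delta$ of Proposition~\ref{prop:Q}. The space $X$ is a finite dimensional $A$-CW complex with $X^A=\emptyset$, and $X^L\supseteq S(V^L)\ne\emptyset$ for $L$ proper. Since $X$ is nonempty, $X^\diamond\simeq\Sigma X$ nonequivariantly, and the underlying spectrum of $\Sigma^\infty X^\diamond$ is $\Sigma^{\dim V}Y$, which is $p$-local and $E_{r-1}$-acyclic. By the equality of Bousfield classes, $\widetilde K(m)_*(X)\cong\widetilde K(m)_{*+1}(X^\diamond)=0$ for $0\le m\le r-1$. The groups $\widetilde H_*(X;\mathbb Z)$ are $\mathbb Z_{(p)}$-modules because $Y$ is $p$-local, and they are torsion by the case $m=0$. So every element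 is killed by a power of $p$, and $\widetilde H_*(X;\mathbb Z[1/p])=0$.
\end{proof}

\section{Prescribing the subgroups with fixed points}\label{sec:families}

We prove Theorem~\ref{thm:families}. Now $G$ is a finite abelian $p$-group, $n\ge0$ is arbitrary, and spaces are compactly generated. For each subgroup $H$ to be excluded we build a $G$-space on which $K$ has no fixed point exactly when $K\supseteq H$; a product of such spaces then excludes all the unwanted subgroups at once.

Call a space \emph{good} if it is nonempty, $K(m)_*$-acyclic for all $m\le n$, and $H_*(-;\mathbb Z[1/p])$-acyclic. Finite products and finite joins of good CW complexes are good. Indeed, let $X$ be acyclic for the homology theory of a spectrum $F$, so that $F\wedge X_+\to F$ is an equivalence. Smashing with $X'_+$ shows that the projection $X\times X'\to X'$ is an $F_*$-isomorphism for every $X'$, which settles products. The join $X*X'$ is the homotopy pushout of $X\leftarrow X\times X'\to X'$, so by the Mayer--Vietoris sequence $X\to X*X'$ is an $F_*$-isomorphism, which settles joins. A product of two finite dimensional $G$-CW complexes is one, since a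 product of orbits is a disjoint union of orbits, and then so is the join. Finally $(X*X')^L=X^L*X'^L$ is nonempty if and only if $X^L$ or $X'^L$ is.

\begin{lemma}\label{lem:step1}
Let $H$ be a finite abelian $p$-group of rank $\ge n+1$. There is a good finite dimensional $H$-CW complex $X_0$ such that $X_0^L=\emptyset$ if and only if $L=H$.
\end{lemma}

\begin{proof}
Let $X$ be the space of Theorem~\ref{thm:main} for $r=n+1$; it is good. For a surjection $q\colon H\to C_p^{n+1}$, let $q^*X$ be $X$ with $H$ acting through $q$. Then $(q^*X)^L=X^{q(L)}$ is empty if and only if $q(L)=C_p^{n+1}$. One $q$ is not enough, since a proper subgroup may surject, so let $X_0$ be the join of the $q^*X$ over the finite nonempty set of all surjections $q$. It is good and finite dimensional, and $X_0^H=\emptyset$. Let $L<H$ be proper. If $L+pH=H$, then the finite $p$-group $H/L$ equals $p(H/L)$ and is trivial; so the image of $L$ in $H/pH$ is proper and is killed by a nonzero functional $\phi_1\colon H/pH\to\mathbb F_p$. As $\dim H/pH\ge n+1$, we can extend $\phi_1$ to linearly independent functionals $\phi_1,\dots,\phi_{n+1}$. They define a surjection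 $q$ whose first coordinate vanishes on $L$. So $(q^*X)^L\ne\emptyset$, and $X_0^L\ne\emptyset$.
\end{proof}

To pass from $H$ to $G$ we coinduce. Induction would give a disconnected space, whereas coinduction gives a product of copies of $X_0$, which is still good. The price is that $G$ permutes the coordinates of product cells, so the product cell structure is not a $G$-CW structure and has to be repaired.

\begin{lemma}\label{lem:step2}
Let $H\le G$ have rank $\ge n+1$. There is a good finite dimensional $G$-CW complex $X_H$ such that $X_H^K=\emptyset$ if and only if $K\supseteq H$.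
\end{lemma}

\begin{proof}
Write $G$ multiplicatively. Let $X_0$ be as in Lemma~\ref{lem:step1}, and let $\widehat X=\operatorname{Map}_H(G,X_0)$ be the space of $H$-maps, with $(gf)(x)=f(xg)$. Choose representatives $t_1,\dots,t_N$ of $G/H$. Then $f\mapsto(f(t_i))_i$ identifies $\widehat X$ with $X_0^N$, which is good. For $K\le G$, the fixed set $\widehat X^K$ is the space of $H$-maps $G/K\to X_0$. As $G$ is abelian, the $H$-orbits of $G/K$ are indexed by $G/HK$ and have stabilizer $H\cap K$. So $\widehat X^K\cong\prod_{G/HK}X_0^{H\cap K}$, which is empty if and only if $H\cap K=H$.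

A $G$-homotopy equivalence induces homotopy equivalences on all fixed point spaces, so it remains to show that $\widehat X$ is $G$-homotopy equivalent to a finite dimensional $G$-CW complex. An equivariant cell $H/L\times D^m$ of $X_0$ consists of ordinary cells permuted by $H$, so we can choose characteristic maps $\Phi_\sigma\colon I^{d_\sigma}\to X_0$ of the ordinary cells $\sigma$ with $\Phi_{h\sigma}=h\Phi_\sigma$. For $g\in G$ write $t_ig=h_it_{\tau(i)}$ with $h_i\in H$ and $\tau$ a permutation. Then $(gf)(t_i)=h_if(t_{\tau(i)})$, so
\[
g\cdot\big(\Phi_{\sigma_i}(y_i)\big)_i=\big(\Phi_{h_i\sigma_{\tau(i)}}(y_{\tau(i)})\big)_i .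
\]
Thus $G$ permutes the product cells $\sigma_1\times\dots\times\sigma_N$, and it permutes their characteristic maps $I^m\to X_0^N$ up to a permutation of the blocks of coordinates. Hence the $m$-skeleton of $X_0^N$ is obtained from the $(m-1)$-skeleton by attaching pairs $G\times_K(I^m,\partial I^m)$, one for each orbit of $m$-cells, where $K$ is the stabilizer of a cell and acts on $I^m$ by permuting coordinates. The vertices of a simplex in the barycentric subdivision of $I^m$ are barycenters of faces of distinct dimensions, so an element of $K$ that preserves a simplex fixes it pointwise. Therefore $(I^m,\partial I^m)$ is a finite $K$-CW pair of dimension $m$.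

Suppose inductively that the $(m-1)$-skeleton is $G$-equivalent to a $G$-CW complex of dimension $\le m-1$. Compose the attaching maps with this equivalence and deform them to cellular $G$-maps. Pushouts along $G$-cofibrations are invariant under $G$-homotopy equivalences and under homotopies of the attaching map, so the $m$-skeleton is $G$-equivalent to a $G$-CW complex of dimension $\le m$. After finitely many steps we obtain $X_H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:families}]
Suppose that $X$ exists, and let $H\le G$ have rank $\le n$. Theorem~\ref{thm:known}, applied to $X$ as an $H$-CW complex, gives $X^H\ne\emptyset$, so $H\in\mathcal F$.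

Conversely, let $\mathcal F$ contain all subgroups of rank $\le n$. Each $H\notin\mathcal F$ has rank $\ge n+1$, so Lemma~\ref{lem:step2} applies to it. Let $X=\prod_{H\notin\mathcal F}X_H$, a point if $\mathcal F$ contains every subgroup. This is a good finite dimensional $G$-CW complex, and $X^K=\prod_{H\notin\mathcal F}X_H^K$. If $K\notin\mathcal F$, the factor $X_K^K$ is empty. If $K\in\mathcal F$, then $K$ contains no $H\notin\mathcal F$, because $\mathcal F$ is closed under subgroups, so every factor is nonempty. Hence $\{K:X^K\ne\emptyset\}=\mathcal F$.

For the last sentence, let $X$ be an example with $X^G=\emptyset$. The set $\{H:X^H\ne\emptyset\}$ is closed under subgroups, contains all subgroups of rank $\le n$, and omits $G$; so $\operatorname{rank}G>n$. If $\operatorname{rank}G>n$, the set of all proper subgroups contains every subgroup of rank $\le n$, and the corresponding $X$ has $X^G=\emptyset$.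
\end{proof}

\begin{thebibliography}{9}
\bibitem{BK} William Balderrama and Nicholas J. Kuhn, \emph{An elementary proof of the chromatic Smith fixed point theorem}, arXiv:2303.02022 (2023).
\end{thebibliography}
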